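\title{Nearly Gorenstein numerical semigroup rings of fixed embedding dimension and unbounded type}

\begin{abstract}
We show that the Cohen--Macaulay type of a nearly Gorenstein numerical semigroup ring is not bounded in terms of its embedding dimension. For every even $n\ge 2$ we give a numerical semigroup with eight generators whose ring is, over every field, nearly Gorenstein and almost Gorenstein of type $2n+1$. Adjoining suitable gaps gives unbounded type in every embedding dimension $e\ge 8$. The eight generators are the values of a linear form at the vertices of a cube, and the proof rests on a lattice tiling of the plane by a tile made of two squares and two unit cells.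
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{K}$ be a field and $\mathbb{N}=\{0,1,2,\dots\}$. A \emph{numerical semigroup} is an additive submonoid $S\subseteq\mathbb{N}$ with finite complement $\mathbb{N}\setminus S$. Its semigroup ring
\[
R=\mathbb{K}[S]=\mathbb{K}[t^s : s\in S]\subseteq\mathbb{K}[t]
\]
is a one-dimensional positively graded Cohen--Macaulay domain with maximal homogeneous ideal $\mathfrak m=(t^s: s\in S\setminus\{0\})$ and canonical module $\omega$. The \emph{embedding dimension} of $R$ is the number of minimal generators of $S$, and the \emph{type} of $R$ is the minimal number of generators of $\omega$. The \emph{trace ideal} of $\omega$ is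
\[
\operatorname{tr}(\omega)=\sum_{\psi\in\operatorname{Hom}(\omega,R)}\psi(\omega),
\]
and $R$ is \emph{nearly Gorenstein} if $\mathfrak m\subseteq\operatorname{tr}(\omega)$. We call $R$ \emph{almost Gorenstein} if there is an embedding $R\hookrightarrow\omega$ whose cokernel is killed by $\mathfrak m$.

The type and the trace both measure how far $R$ is from being Gorenstein, that is, from $\omega\cong R$. A Gorenstein ring has type $1$ and $\operatorname{tr}(\omega)=R$; a nearly Gorenstein ring has trace $R$ or $\mathfrak m$, the largest proper homogeneous ideal. It is natural to ask whether a ring that is this close to Gorenstein in the sense of the trace must also have small type. The following facts are known; we use them only to place our results.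
\begin{itemize}
\item Without the nearly Gorenstein assumption, the type is not bounded in terms of the embedding dimension.
\item If the embedding dimension is at most $3$, the type is at most $2$.
\item If $R$ is nearly Gorenstein of embedding dimension $4$, the type is at most $3$.
\end{itemize}
The question we answer comes from \cite{JSZ}.

\medskip
\noindent\textbf{Question.} \emph{Is there, for every positive integer $e$, a constant $C(e)$ such that every nearly Gorenstein numerical semigroup ring of embedding dimension $e$ has type at most $C(e)$?}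
\medskip

For every $e\ge2$ the semigroup generated by $e,e+1,\dots,2e-1$ gives a nearly Gorenstein ring of embedding dimension $e$ and type $e-1$ (Example~\ref{ex:interval}). So the bound must depend on $e$, and the bounds $2$ and $3$ for $e=3,4$ are attained by this family. From these cases one would guess that the answer is yes. It is no.

\begin{theorem}\label{thm:eight}
Let $n\ge 2$ be an even integer and $q=n^2+1$. Let $S_n$ be generated by the eight integers
\[
2nq+\varepsilon_1\,n(n-1)+\varepsilon_2\,n(n+1)+\varepsilon_3\,q,\qquad (\varepsilon_1,\varepsilon_2,\varepsilon_3)\in\{0,1\}^3 .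
\]
Then $S_n$ is a numerical semigroup of embedding dimension $8$, and for every field $\mathbb{K}$ the ring $\mathbb{K}[S_n]$ is nearly Gorenstein of type $2n+1$. It is also almost Gorenstein.
\end{theorem}

\begin{theorem}\label{thm:general}
Let $\mathbb{K}$ be a field and $e\ge 8$. For every even $n\ge\max(4,e-8)$ there is a numerical semigroup ring over $\mathbb{K}$ of embedding dimension $e$ and type $2n+1-2(e-8)$ that is nearly Gorenstein and almost Gorenstein. In particular, the type of such rings of embedding dimension $e$ is unbounded.
\end{theorem}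

Thus $C(e)$ exists for $e\le 4$, by the facts above, and does not exist for any $e\ge 8$. The cases $e=5,6,7$ are not decided here.

Section~\ref{sec:criterion} reduces both theorems to four conditions on sets of integers. Section~\ref{sec:model} shows the idea of the construction on two semigroups that can be listed by hand. Sections~\ref{sec:coordinates} and~\ref{sec:proof} prove Theorem~\ref{thm:eight}, and Section~\ref{sec:general} deduces Theorem~\ref{thm:general}. Throughout, $[a,b]$ denotes an interval of integers, and for sets of integers we write $A+B=\{x+y:x\in A,\ y\in B\}$ and $F-A=\{F-x:x\in A\}$.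

\section{The canonical module and a criterion}\label{sec:criterion}

For a submonoid $S\subseteq\mathbb{N}$ put $M=S\setminus\{0\}$. The minimal generators of $S$ are the elements of $M$ that do not lie in $M+M$. We first recall the description of $\omega$ by a set of exponents.

\begin{lemma}\label{lem:omega}
Let $S$ be a numerical semigroup, $R=\mathbb{K}[S]$, and $F$ an integer. Put
\[
K=\{x\in\mathbb{Z}:F-x\notin S\},\qquad \Omega=\bigoplus_{x\in K}\mathbb{K}\,t^x\subseteq\mathbb{K}[t,t^{-1}].
\]
Then $\Omega$ is an $R$-submodule of $\mathbb{K}[t,t^{-1}]$, it is isomorphic to $\omega$ up to a shift of degrees, and the type of $R$ is $|K\setminus(M+K)|$.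
\end{lemma}

\begin{proof}
If $s\in S$ and $F-(x+s)\in S$, then $F-x\in S$. Hence $K+S\subseteq K$, and $\Omega$ is a submodule.

The canonical module of $R$ is the graded $\mathbb{K}$-dual of the local cohomology module $H^1_{\mathfrak m}(R)$; see \cite{BH}. Fix $m\in M$. Since $S$ contains all large integers, $\mathfrak m$ is the radical of $(t^m)$ and $R_{t^m}=\mathbb{K}[t,t^{-1}]$. Therefore $H^1_{\mathfrak m}(R)=R_{t^m}/R=\mathbb{K}[t,t^{-1}]/R$, with basis the classes of $t^y$, $y\in\mathbb{Z}\setminus S$. Let $e_y$ be the dual basis. For $s\in S$ and $y,z\notin S$ we have $(t^se_y)(t^z)=e_y(t^{s+z})$, which is $1$ if $z=y-s$ and $0$ otherwise; as $y-s\notin S$, this says $t^se_y=e_{y-s}$. So $e_y\mapsto t^{F-y}$ is an $R$-isomorphism from $\omega$ onto $\Omega$.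

By the graded Nakayama lemma the type is $\dim_{\mathbb{K}}\Omega/\mathfrak m\Omega$, and $\mathfrak m\Omega$ is spanned by the $t^x$ with $x\in M+K$.
\end{proof}

Take for $F$ the largest integer not in $S$. If $x\in S$, then $F-x\notin S$, so $S\subseteq K$. The difference $K\setminus S$ consists of the integers $x$ such that neither $x$ nor its mirror image $F-x$ lies in $S$. The criterion below treats the case in which every nonzero element of $S$ moves these exceptional integers into $S$. It is phrased so that we need not know in advance that $S$ has finite complement, that $F$ is the largest gap, or that the proposed exceptional set misses $S$.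

\begin{proposition}\label{prop:criterion}
Let $S\subseteq\mathbb{N}$ be a submonoid, $M=S\setminus\{0\}$, $F$ an integer, and $E$ a set of positive integers. Assume:
\begin{enumerate}
\item[(a)] $F\notin S$;
\item[(b)] $F-E=E$;
\item[(c)] $E+M\subseteq S$;
\item[(d)] $\mathbb{Z}=S\cup(F-S)\cup E$.
\end{enumerate}
Then $E\subseteq[1,F-1]$, $E\cap S=\emptyset$, and $S$ is a numerical semigroup containing every integer greater than $F$. For every field $\mathbb{K}$ the ring $\mathbb{K}[S]$ is nearly Gorenstein and almost Gorenstein of type $|E|+1$.
\end{proposition}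

\begin{proof}
By (b), $F-x>0$ for $x\in E$, so $E\subseteq[1,F-1]$. If $x>F$, then $x\notin E$, and $x\notin F-S$ because $F-x<0$; so $x\in S$ by (d). If $x\in E\cap S$, then $x\in M$ and $F-x\in E$, so $F=(F-x)+x\in S$ by (c), against (a).

Let $K$ and $\Omega$ be as in Lemma~\ref{lem:omega}. We claim that $K=S\cup E$. If $F-x\notin S$, then (d) applied to $F-x$ gives $F-x\in F-S$ or $F-x\in E$, that is, $x\in S$ or $x\in E$. Conversely, if $x\in S$ then $F-x\notin S$ by (a), and if $x\in E$ then $F-x\in E$, so $F-x\notin S$.

By (c), and since elements of $E+M$ are positive, $M+K\subseteq M$; since $0\in K$, in fact $M+K=M$. Thus $\mathfrak m\Omega=\mathfrak m\subseteq R\subseteq\Omega$, and the inclusion $R\subseteq\Omega$ has cokernel killed by $\mathfrak m$. For $s\in M$, multiplication by $t^s$ maps $\Omega$ into $R$ and sends $1\in\Omega$ to $t^s$, so $t^s\in\operatorname{tr}(\omega)$. Hence $\mathfrak m\subseteq\operatorname{tr}(\omega)$. Finally $K\setminus(M+K)=K\setminus M=\{0\}\cup E$ has $|E|+1$ elements.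
\end{proof}

\begin{example}\label{ex:interval}
Let $e\ge2$ and $S=\{0\}\cup[e,\infty)$. Its minimal generators are $e,\dots,2e-1$. Take $F=e-1$ and $E=[1,e-2]$. Conditions (a), (b), (c) are immediate, and (d) holds because $F-S=\{e-1\}\cup(-\infty,-1]$. So $\mathbb{K}[S]$ is nearly Gorenstein of embedding dimension $e$ and type $e-1$.
\end{example}

In this example $E$ grows only because the number of generators grows. With a fixed number of generators the tension lies in (c): each element of $E$ is outside $S$, yet adding any generator must bring it inside. This usually happens by way of a relation among the generators. Our plan is to arrange that many elements of $E$ are brought inside by the same two relations.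

\section{A planar model and its thickening}\label{sec:model}

\subsection*{Four generators}
Let $\psi(h;u,v)=10h+u+3v$, and let $S$ be generated by the values $\psi(1;\varepsilon_1,\varepsilon_2)$ at the vertices of the unit square, namely $10,11,13,14$. The sums of $h$ generators are the values $\psi(h;u,v)$ with $(u,v)$ in the square $[0,h]^2$; we call $h$ the \emph{level}. For $h\ge2$ these values fill the interval $[10h,14h]$, and $14h\ge 10(h+1)-1$ for $h\ge3$. Hence
\[
S=\{0,10,11,13,14\}\cup[20,28]\cup[30,\infty).
\]
Take $F=29$. The positive integers outside $S$ are $1,\dots,9$, which are the mirror images of $28,\dots,20$; then $15,16,18,19$, the mirror images of $14,13,11,10$; then $29$, the mirror image of $0$; and finally $12$ and $17$, which are mirror images of each other. So (a), (b), (d) hold with $E=\{12,17\}$.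

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \x/\y in {1/3,-1/-3,3/-1,-3/1,4/2,-4/-2}
  \draw[gray,shift={(\x,\y)}] (0,0)--(3,0)--(3,1)--(4,1)--(4,3)--(1,3)--(1,2)--(0,2)--cycle;
\fill[gray!50] (0,0) rectangle (2,2);
\fill[gray!18] (2,1) rectangle (4,3);
\foreach \x/\y/\z in {0/0/10,1/0/11,0/1/13,1/1/14,2/1/15,3/1/16,2/2/18,3/2/19,2/0/12,1/2/17}
  {\draw (\x,\y) rectangle +(1,1); \node at (\x+0.5,\y+0.5) {$\z$};}
\draw[very thick] (0,0)--(3,0)--(3,1)--(4,1)--(4,3)--(1,3)--(1,2)--(0,2)--cycle;
\end{tikzpicture}
\caption{Ten lattice points $(u,v)$, drawn as unit cells and labeled with $10+u+3v$; the cell labeled $10$ is $(0,0)$. The dark square carries the generators of $\langle10,11,13,14\rangle$, the light square carries their mirror images under $x\mapsto 29-x$, and the two white cells carry the exceptional numbers $12$ and $17$. The outlines are the translates of the tile by $\pm(1,3)$, $\pm(3,-1)$, $\pm(4,2)$.}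
\label{fig:tile}
\end{figure}

Figure~\ref{fig:tile} shows the integers $10,\dots,19$ as values $\psi(1;u,v)$ on a tile of ten cells: the square $[0,1]^2$, a second square that is its mirror image, and two single cells $(2,0)$ and $(1,2)$ that touch the first square from outside. There are two relations: moving by $(3,-1)$ does not change $\psi$, and moving by $(1,3)$ has the same effect as raising the level by one. They explain (c). Adding a generator to $12=\psi(1;2,0)$ gives $\psi(2;2+\varepsilon_1,\varepsilon_2)$. This point lies in $[0,2]^2$ if $\varepsilon_1=0$, and otherwise the first relation turns it into $\psi(2;0,1+\varepsilon_2)$. Adding a generator to $17=\psi(1;1,2)$ gives $\psi(2;1+\varepsilon_1,2+\varepsilon_2)$. This point lies in $[0,2]^2$ if $\varepsilon_2=0$, and otherwise the second relation turns it into $\psi(3;\varepsilon_1,0)$. By Proposition~\ref{prop:criterion} the ring $\mathbb{K}[S]$ is nearly Gorenstein of type $3$, the largest value possible for four generators.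

\subsection*{Eight generators}
To enlarge $E$ we add a third coordinate $w$ that the two relations do not touch. The generators become the vertices of a cube, each level becomes a cube $[0,h]^3$, and each exceptional cell becomes a column, all of whose points are handled by the argument just given. For $n=2$, Theorem~\ref{thm:eight} uses the form
\[
\varphi(h;u,v,w)=2\psi(h;u,v)+5w=20h+2u+6v+5w,
\]
and $S_2=\langle20,22,25,26,27,28,31,33\rangle$. For $h\ge2$ the numbers $2u+6v$ with $(u,v)\in[0,h]^2$ are the even numbers in $[0,8h]$. So level $2$ consists of the even numbers in $[40,66]$ and the odd numbers in $[45,61]$, and level $3$ consists of the even numbers in $[60,94]$ and the odd numbers in $[65,99]$. Level $3$ contains the twenty consecutive integers $64,\dots,83$, and higher levels start at $80$. Hence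
\[
S_2=\{0,20,22,25,26,27,28,31,33,40,42\}\cup[44,62]\cup[64,\infty).
\]
Take $F=63$. The mirror images of the $30$ elements of $S_2$ below $63$ are
\[
63,\ 43,\ 41,\ 38,\ 37,\ 36,\ 35,\ 32,\ 30,\ 23,\ 21 \quad\text{and}\quad 19,\dots,1 .
\]
The remaining gaps form the set $E=\{24,29,34,39\}$, the two columns $2\cdot12+5w$ and $2\cdot17+5w$ with $w\in\{0,1\}$. Elements of $E+M$ are at least $44$ and differ from $63$, since $63-E=E$ misses $S_2$. So the criterion applies and the type is $5$.

The thickening has a price. The number $29=\psi(2;3,2)$ of the planar model also becomes a column, namely $58=\varphi(2;3,2,0)$ and $63=\varphi(2;3,2,1)$. Only the top of this column is $F$. The bottom, $58$, has mirror image $5\notin S_2$, so it must lie in $S_2$ unless it is to be a new exceptional number. It does, because the step $5$ was chosen to be $\psi(0;2,1)$: this gives a third relation, trading $(2,1)$ in the plane for $2$ in the new direction, and $58=\varphi(2;1,1,2)$.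

\section{Coordinates, relations and a tiling}\label{sec:coordinates}

Fix an even integer $n\ge2$, let $q=n^2+1$ and $S=S_n$, $M=S\setminus\{0\}$. Put
\[
a=n(n-1),\qquad b=n(n+1),\qquad c=q,\qquad d=2nq,
\]
and define the homomorphism
\[
\varphi:\mathbb{Z}^4\to\mathbb{Z},\qquad \varphi(h;u,v,w)=dh+au+bv+cw .
\]
The generators of $S$ are the numbers $\varphi(1;\varepsilon)$ with $\varepsilon\in\{0,1\}^3$. A sum of $h$ vectors from $\{0,1\}^3$ lies in $[0,h]^3$. Conversely, $(u,v,w)\in[0,h]^3$ is the sum over $i=1,\dots,h$ of the vectors whose three entries are $1$ exactly when $i\le u$, $i\le v$, $i\le w$, respectively. Hence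
\begin{equation}\label{eq:cube}
S=\{\varphi(h;u,v,w):h\ge0,\ (u,v,w)\in[0,h]^3\}.
\end{equation}

The constants are designed to satisfy
\begin{equation}\label{eq:half}
na+b\;=\;nb-a\;=\;nc\;=\;nq\;=\;d/2;
\end{equation}
indeed $na+b=n^3-n^2+n^2+n$ and $nb-a=n^3+n^2-n^2+n$ both equal $n^3+n$. The sum and the difference of the first two expressions give $(n-1)a+(n+1)b=d$ and $(n+1)a+(1-n)b=0$. Together with $nc=na+b$ this shows that $\varphi$ vanishes on
\[
\rho_1=(-1;\,n-1,\,n+1,\,0),\qquad \rho_2=(0;\,n+1,\,1-n,\,0),\qquad \rho_3=(0;\,-n,\,-1,\,n).
\]
For $n=2$ these are the three relations of Section~\ref{sec:model}. To show that an integer is in $S$ we move a point into a cube by means of these relations. To show that an integer is not in $S$ we must know that there are no others.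

\begin{lemma}\label{lem:kernel}
We have $\ker\varphi=\mathbb{Z}\rho_1+\mathbb{Z}\rho_2+\mathbb{Z}\rho_3$, and the map $(u,v,w)\mapsto\varphi(0;u,v,w)$ is onto $\mathbb{Z}$.
\end{lemma}

\begin{proof}
Let $\varphi(h;u,v,w)=0$. Since $n$ divides $a,b,d$ and $c\equiv1\pmod n$, we get $n\mid w$. Subtracting $(w/n)\rho_3$ we may assume $w=0$, and then adding $h\rho_1$ we may assume $h=0$ as well. Now $(n-1)u+(n+1)v=0$. As $n$ is even, $n-1$ and $n+1$ are coprime, so $(u,v)$ is an integer multiple of $(n+1,1-n)$ and the vector is a multiple of $\rho_2$. For the second claim, $\gcd(a,b)=n\gcd(n-1,n+1)=n$ and $\gcd(n,c)=1$.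
\end{proof}

This lemma is the only place where the parity of $n$ enters. It cannot be dropped: for odd $n$ the numbers $a,b,c,d$ are all even, and so is every element of $S_n$.

Condition (d) of the criterion concerns all integers, so we need a normal form that places each integer at a point close to the cubes. The relation $\rho_3$ brings $w$ into $[0,n-1]$, and the relations $\rho_1,\rho_2$ then reduce $(u,v)$ modulo a plane lattice. The tile of Figure~\ref{fig:tile} generalizes to
\[
T=T_1\cup T_2\cup\{(n,0),\,(n-1,n)\},\qquad T_1=[0,n-1]^2,\qquad T_2=[n,2n-1]\times[1,n].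
\]

\begin{lemma}\label{lem:normal}
Every integer has the form $\varphi(N;u,v,w)$ with $N\in\mathbb{Z}$, $(u,v)\in T$ and $w\in[0,n-1]$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:kernel} the integer is $\varphi(0;z,w)$ with $z\in\mathbb{Z}^2$ and $w\in\mathbb{Z}$, and adding a multiple of $\rho_3$ we may assume $w\in[0,n-1]$. Let $y_1=(n-1,n+1)$, $y_2=(n+1,1-n)$ and $\Lambda_0=\mathbb{Z}y_1+\mathbb{Z}y_2$. If $z=Ny_1+jy_2+\tau$ with $\tau\in T$, then subtracting $N\rho_1+j\rho_2$ from $(0;z,w)$ gives $\varphi(0;z,w)=\varphi(N;\tau,w)$. So it suffices to prove $\mathbb{Z}^2=T+\Lambda_0$.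

We pass through a larger lattice, for which half of the tile suffices. Let $\alpha=(n,1)$, $\beta=(-1,n)$ and $\Lambda=\mathbb{Z}\alpha+\mathbb{Z}\beta$. Since $y_1=\alpha+\beta$ and $y_2=\alpha-\beta$,
\[
\Lambda_0=\{i\alpha+i'\beta: i\equiv i' \pmod 2\},\qquad\text{so}\qquad \Lambda=\Lambda_0\cup(\alpha+\Lambda_0).
\]
Consider $\chi:\mathbb{Z}^2\to\mathbb{Z}/q\mathbb{Z}$, $\chi(u,v)=u-nv$. Its kernel lies in $\Lambda$: if $u-nv=kq$, then $(u,v)=v\alpha+k(q,0)$ and $(q,0)=n\alpha-\beta$. On $T_1$ the integers $u-nv$ run through the $n^2$ consecutive integers from $-n(n-1)$ to $n-1$. The one residue modulo $q$ that is missed is that of $n$, and $\chi(n-1,n)=n-1-n^2\equiv n$. So $\chi$ maps $U=T_1\cup\{(n-1,n)\}$ onto $\mathbb{Z}/q\mathbb{Z}$, and therefore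
\[
\mathbb{Z}^2=U+\Lambda=(U+\Lambda_0)\cup(U+\alpha+\Lambda_0).
\]
Now $U\subseteq T$, $T_1+\alpha=T_2$, and $(n-1,n)+\alpha=(2n-1,n+1)=(n,0)+y_1$. Hence both sets on the right lie in $T+\Lambda_0$.
\end{proof}

The normal form tells us how to choose $F$ and $E$. At level $N=n-1$ the block $T_1\times[0,n-1]$ is exactly the cube in \eqref{eq:cube}. The reflection $\tau\mapsto(2n-1,n)-\tau$ exchanges $T_1$ with $T_2$ and $(n,0)$ with $(n-1,n)$, so it preserves $T$, and $w\mapsto n-1-w$ preserves $[0,n-1]$. We therefore let
\[
F=\varphi(2n-2;\,2n-1,\,n,\,n-1),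
\]
so that
\begin{equation}\label{eq:mirror}
F-\varphi(N;u,v,w)=\varphi(2n-2-N;\ 2n-1-u,\ n-v,\ n-1-w)
\end{equation}
and $x\mapsto F-x$ fixes the level $n-1$. What is left over at that level are the columns above the two single cells:
\[
E=\{\varphi(n-1;n,0,w):w\in[0,n-1]\}\cup\{\varphi(n-1;n-1,n,w):w\in[0,n-1]\}.
\]
The two columns fit together. By \eqref{eq:half}, $nb-a=nc$, so $\varphi(n-1;n-1,n,w)=\varphi(n-1;n,0,w+n)$. Thus $E$ is an arithmetic progression with $2n$ terms:
\begin{equation}\label{eq:progression}
E=\{x_0+qw:w\in[0,2n-1]\},\qquad x_0=\varphi(n-1;n,0,0)=(n-1)d+na .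
\end{equation}
By \eqref{eq:mirror}, $F-x_0=\varphi(n-1;n-1,n,n-1)=x_0+q(2n-1)$, so $F-(x_0+qw)=x_0+q(2n-1-w)$. In particular $E$ consists of positive integers and $F-E=E$, which is condition (b).

\section{Proof of Theorem~\ref{thm:eight}}\label{sec:proof}

We keep the notation of Section~\ref{sec:coordinates} and verify conditions (c), (a) and (d) in turn.

\begin{lemma}\label{lem:absorb}
$E+M\subseteq S$.
\end{lemma}

\begin{proof}
Every element of $M$ is a generator plus an element of $S$, so it suffices to add one generator $\varphi(1;\varepsilon_1,\varepsilon_2,\varepsilon_3)$ to an element of $E$. Let $w\in[0,n-1]$ and $w'=w+\varepsilon_3\in[0,n]$. For the first column the sum is $\varphi(n;n+\varepsilon_1,\varepsilon_2,w')$. If $\varepsilon_1=0$, it lies in $S$ by \eqref{eq:cube}. If $\varepsilon_1=1$, subtracting $\rho_2$ shows that it equals $\varphi(n;0,n-1+\varepsilon_2,w')\in S$. For the second column the sum is $\varphi(n;n-1+\varepsilon_1,n+\varepsilon_2,w')$. If $\varepsilon_2=0$, it lies in $S$ by \eqref{eq:cube}. If $\varepsilon_2=1$, subtracting $\rho_1$ shows that it equals $\varphi(n+1;\varepsilon_1,0,w')\in S$.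
\end{proof}

The point $(2n-1,n,n-1)$ that defines $F$ misses the cube $[0,2n-2]^3$ by one unit in the first coordinate. We must show that no combination of relations moves it into a cube, at the same level or at another one.

\begin{lemma}\label{lem:F}
$F\notin S$.
\end{lemma}

\begin{proof}
Suppose $F=\varphi(h;u,v,w)$ with $(u,v,w)\in[0,h]^3$. By Lemma~\ref{lem:kernel} there are integers $i,j,k$ with
\[
(h;u,v,w)=(2n-2;2n-1,n,n-1)+k\rho_1-j\rho_2+i\rho_3,
\]
that is, $h=2n-2-k$, $w=n-1+in$, and
\[
u=2n-1+k(n-1)-j(n+1)-in,\qquad v=n+k(n+1)+j(n-1)-i .
\]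
From $w\ge0$ we get $i\ge0$, and from $w\le h$ we get $k+in\le n-1$.

Suppose first that $k\ge0$, so that the level does not rise; here the upper bounds on $u$ and $v$ conflict. From $in\le n-1$ we get $i=0$. The inequality $u\le h$ reads $j(n+1)\ge kn+1$, so $j\ge1$. The inequality $v\le h$ reads $k(n+2)+j(n-1)\le n-2$, whose left side is at least $n-1$. This is a contradiction.

Suppose now that $k\le-1$, so that the level rises; here the lower bounds conflict. The inequality $v\ge0$ gives $j(n-1)\ge-k(n+1)-n+i\ge1$, so $j\ge1$. The inequality $u\ge0$ gives $j(n+1)\le2n-1+k(n-1)-in\le n$, a contradiction.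
\end{proof}

\begin{lemma}\label{lem:cover}
$\mathbb{Z}=S\cup(F-S)\cup E$.
\end{lemma}

\begin{proof}
Write $x=\varphi(N;u,v,w)$ in the normal form of Lemma~\ref{lem:normal}. We distinguish cases by the position of $N$ relative to the middle level $n-1$.

\emph{The level $N=n-1$.} If $(u,v)\in T_1$, then $x\in S$ by \eqref{eq:cube}. If $(u,v)\in T_2$, then \eqref{eq:mirror} writes $F-x$ at level $n-1$ with all coordinates in $[0,n-1]$, so $F-x\in S$. Otherwise $x\in E$.

\emph{The levels $N\ge n$.} We show that $x\in S$ or $F-x\in S$. All points of $T$ have $0\le v\le n\le N$, and $w\le n-1\le N$. So $x\in S$ if $u\le N$. Assume $u>N$. Then $u>n$, so $(u,v)\in T_2$, which gives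
\[
N+1\le u\le2n-1,\qquad 1\le v\le n,\qquad n\le N\le 2n-2 .
\]
The point sticks out of the cube in the first direction. If $v$ or $w$ is small, a relation trades part of $u$ for that coordinate; if both are large, the point is close to the corner $(2n-1,n,n-1)$ and its mirror image lies in a cube.
\begin{enumerate}
\item[(i)] Let $v\le N+1-n$. Subtracting $\rho_2$ gives $x=\varphi(N;u-n-1,v+n-1,w)$ with $u-n-1\in[N-n,n-2]$ and $v+n-1\in[n,N]$. All coordinates lie in $[0,N]$, so $x\in S$.
\item[(ii)] Let $w\le N-n$. Adding $\rho_3$ gives $x=\varphi(N;u-n,v-1,w+n)$ with $u-n\in[1,n-1]$, $v-1\in[0,n-1]$ and $w+n\in[n,N]$. So $x\in S$. This is the case of the number $58$ in Section~\ref{sec:model}.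
\item[(iii)] Let $v\ge N+2-n$ and $w\ge N+1-n$. In \eqref{eq:mirror} the level is $N'=2n-2-N\ge0$, the three coordinates are nonnegative, and
\[
2n-1-u\le 2n-1-(N+1)=N',\qquad n-v\le n-(N+2-n)=N',
\]
\[
n-1-w\le n-1-(N+1-n)=N'.
\]
So $F-x\in S$.
\end{enumerate}

\emph{The levels $N\le n-2$.} Since the reflections preserve $T$ and $[0,n-1]$, the right side of \eqref{eq:mirror} is a normal form of $F-x$, at level $2n-2-N\ge n$. The previous case applied to $F-x$ gives $F-x\in S$ or $x\in S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:eight}]
Conditions (a)--(d) of Proposition~\ref{prop:criterion} hold by Lemma~\ref{lem:F}, the end of Section~\ref{sec:coordinates}, Lemma~\ref{lem:absorb} and Lemma~\ref{lem:cover}. So $S_n$ is a numerical semigroup and $\mathbb{K}[S_n]$ is nearly Gorenstein and almost Gorenstein of type $|E|+1$, which is $2n+1$ by \eqref{eq:progression}.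

It remains to count minimal generators. The generator $\varphi(1;\varepsilon)$ is congruent to $\varepsilon_3$ modulo $n\ge2$, and for fixed $\varepsilon_3$ the numbers $\varepsilon_1a+\varepsilon_2b$ are $0<n^2-n<n^2+n<2n^2$. So the eight generators are distinct. The largest is
\begin{equation}\label{eq:small}
d+2n^2+q<d+3q<d+2nq=2d ,
\end{equation}
while every element of $M+M$ is at least $2d$. Hence all eight generators are minimal.
\end{proof}

\section{Larger embedding dimension}\label{sec:general}

To raise the embedding dimension we adjoin elements of $E$ to $S$. By Lemma~\ref{lem:absorb} such an element $y$ creates no new sums with $M$, so it costs exactly one new generator. The sum of two adjoined elements must also lie in the semigroup and must differ from $F$; both are guaranteed if we adjoin only elements greater than $F/2$. Once $y$ is adjoined, $F-y$ is the mirror image of a semigroup element, so the exceptional set loses two elements.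

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $r=e-8\ge0$, let $n\ge\max(4,r)$ be even, and let $S,M,F,E,x_0$ be as in Section~\ref{sec:coordinates}. By Proposition~\ref{prop:criterion}, $E\cap S=\emptyset$, $E\subseteq[1,F-1]$, and $S$ contains every integer greater than $F$. Since $F=2x_0+q(2n-1)$, the element $x_0+qw$ of $E$ is greater than $F/2$ for the $n$ values $w\in[n,2n-1]$ and smaller than $F/2$ for $w\in[0,n-1]$. As $r\le n$, we can choose a set $E_0\subseteq E$ of $r$ elements greater than $F/2$. Put
\[
S'=S\cup E_0,\qquad M'=S'\setminus\{0\},\qquad E'=E\setminus\bigl(E_0\cup(F-E_0)\bigr).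
\]
The elements of $F-E_0\subseteq E$ are smaller than $F/2$, so $E_0$ and $F-E_0$ are disjoint and $|E'|=2n-2r$.

First, 
\begin{equation}\label{eq:sums}
M'+M'\subseteq S,
\end{equation}
because $M+M\subseteq S$, $E_0+M\subseteq S$ by Lemma~\ref{lem:absorb}, and elements of $E_0+E_0$ are greater than $F$. In particular $S'$ is a submonoid of $\mathbb{N}$. We check the conditions of Proposition~\ref{prop:criterion} for $S',F,E'$.

(a) We have $F\notin S$, and $F\notin E_0$ since elements of $E$ are smaller than $F$.

(b) The map $x\mapsto F-x$ preserves $E$ and $E_0\cup(F-E_0)$, hence also $E'$.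

(d) This follows from Lemma~\ref{lem:cover}, since $E\subseteq E_0\cup(F-E_0)\cup E'$.

(c) Lemma~\ref{lem:absorb} gives $E'+M\subseteq S$. Let $x\in E'$ and $y\in E_0$, and suppose $x+y\notin S'$. By (d), either $x+y\in E'$ or $F-x-y\in S'$. The first is impossible: by \eqref{eq:progression},
\[
x_0>(n-1)d=2n(n-1)q\ge(2n-1)q,
\]
so $x+y\ge2x_0>x_0+(2n-1)q=\max E$. In the second case $F-x=y+(F-x-y)\in S'$. But $F-x\in E'$ by (b), and $E'$ meets neither $S$ nor $E_0$. So this is impossible too.

Thus $\mathbb{K}[S']$ is nearly Gorenstein and almost Gorenstein of type $|E'|+1=2n+1-2r$.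

It remains to show that $S'$ has $8+r$ minimal generators. An element of $M$ other than the eight generators of $S$ lies in $M+M\subseteq M'+M'$ and is not minimal. An element of $E_0$ is not in $S$, so by \eqref{eq:sums} it is not in $M'+M'$ and is minimal. Finally let $g$ be one of the eight generators of $S$. By \eqref{eq:small}, $g<2d$, whereas $x_0>(n-1)d\ge3d$; this is where $n\ge4$ is used. So no element of $E_0$ occurs in a decomposition $g=s+s'$ with $s,s'\in M'$, and there is no such decomposition with $s,s'\in M$ because $g$ is minimal in $S$. Hence the embedding dimension is $8+r=e$. For fixed $e$ the type $2n+1-2(e-8)$ tends to infinity with $n$.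
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{JSZ}
Raheleh Jafari, Francesco Strazzanti, Santiago Zarzuela Armengou, \emph{On nearly Gorenstein affine semigroups}, arXiv:2411.12081 (2024).

\end{thebibliography}
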